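\title{The volume of the convex hull of high-dimensional Brownian motion does not concentrate}

\begin{abstract}
Let $V$ be the volume of the convex hull of a standard Brownian path in $\mathbb{R}^n$ run for unit time. We show that the relative variance $\operatorname{Var}(V)/(\mathbb{E}V)^2$ is at least $1/70$ in every dimension $n\ge2$, that its lower limit as $n\to\infty$ is at least $1-8/(3\pi)$, and that $V/\mathbb{E}V$ does not tend to $1$ in probability along any subsequence. The proof computes the covariance of $V$ with the energy of the path on a partition of the time interval into about $n$ blocks, by means of a facet decomposition of the hull of a Gaussian random walk.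
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $B=(B(t))_{0\le t\le1}$ be a standard Brownian motion in $\mathbb{R}^n$ started at $0$, let
\[
K=\operatorname{conv}\{B(t):0\le t\le1\}
\]
be the convex hull of its path, and let $V=\mathrm{Vol}_n(K)$ be the Lebesgue measure of $K$. The following question comes from \cite{Eldan}: is it true that
\begin{equation}\label{eq:question}
\lim_{n\to\infty}\frac{\sqrt{\operatorname{Var}(V)}}{\mathbb{E}V}=0\,?
\end{equation}
If so, then by Chebyshev's inequality $X_n=V/\mathbb{E}V$ tends to $1$ in probability, and in high dimension the volume is deterministic to first order.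

There is a good reason to expect this. The $n$ coordinates of $B$ are independent, so by the law of large numbers $\langle B(s),B(t)\rangle/n\to\min(s,t)$ for fixed $s,t$: up to a rotation, any fixed finite set of points of the path has an asymptotically deterministic shape. For instance, $|B(1)|^2$ has relative variance $2/n$. There is also a reason for doubt. Volume is homogeneous of degree $n$, so a relative change of order $1/n$ in the size of the path changes $V$ by a constant factor. The size of a Gaussian vector with $d$ independent coordinates fluctuates by a relative amount of order $d^{-1/2}$, which is negligible against $1/n$ only if $d\gg n^2$. The path has infinitely many independent Gaussian coordinates, and the question is how many of them the volume averages over. We show that about $n^2$ of them already control it, so that \eqref{eq:question} fails. Throughout, $n\ge2$.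

\begin{theorem}\label{thm:main}
For every $n\ge2$ and every $N\in\mathbb{N}$ with $4(n+1)<\pi N$,
\[
\frac{\operatorname{Var}(V)}{(\mathbb{E}V)^2}\ \ge\ \frac{n}{2N}\Bigl(1-\sqrt{\frac{4(n+1)}{\pi N}}\,\Bigr)^2 .
\]
With $N=\lceil16(n+1)/\pi\rceil$ this gives $\operatorname{Var}(V)/(\mathbb{E}V)^2\ge1/70$ for every $n\ge2$, and $\liminf_{n}\operatorname{Var}(V)/(\mathbb{E}V)^2\ge\pi/128$. Hence \eqref{eq:question} is false.
\end{theorem}

A large variance could come from rare, very large values of $X_n$ while $X_n$ is typically close to $1$. The second theorem excludes this, and the third improves the asymptotic constant.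

\begin{theorem}\label{thm:L1}
We have $\liminf_{n\to\infty}\mathbb{E}|X_n-1|>1/500$. In particular, $X_n$ does not converge to $1$ in probability along any subsequence.
\end{theorem}

\begin{theorem}\label{thm:constant}
\[
\liminf_{n\to\infty}\frac{\operatorname{Var}(V)}{(\mathbb{E}V)^2}\ \ge\ 1-\frac{8}{3\pi}\approx0.151 .
\]
\end{theorem}

We make no claim about an upper bound on the relative variance.

Sections \ref{sec:dilation} and \ref{sec:cov} express the covariance of the volume with a $\chi^2$ statistic through the facets of a polytope that approximates $K$. Sections \ref{sec:facets} and \ref{sec:depth} evaluate and bound the terms of this formula. Theorems \ref{thm:main}, \ref{thm:L1} and \ref{thm:constant} are proved in Sections \ref{sec:main}, \ref{sec:L1} and \ref{sec:constant}. We write $\omega_n$ for the volume of the unit ball, $\|f\|=\max_{[0,1]}|f|$, and $\chi^2_d$ for the law of $|Y|^2$ with $Y$ standard Gaussian in $\mathbb{R}^d$; it has mean $d$ and variance $2d$. By Doob's inequality, $\|B\|$ has finite moments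 of all orders.

\section{Dilations of a Gaussian vector}\label{sec:dilation}

Every lower bound on the variance in this paper has the form $\operatorname{Var}(V)\ge\operatorname{Cov}(V,T)^2/\operatorname{Var}(T)$, the Cauchy--Schwarz inequality for a test statistic $T$. We take for $T$ the squared norm of a Gaussian vector, because the covariance with it is the response to a dilation.

\begin{lemma}\label{lem:dilation}
Let $Y$ be standard Gaussian in $\mathbb{R}^d$, let $b$ be a random element independent of $Y$, and let $g$ be measurable with $0\le g(y,b)\le\Xi(b)(1+|y|)^q$, where $\mathbb{E}\,\Xi(b)<\infty$. Put $h(\lambda)=\mathbb{E}g(\lambda Y,b)$. Then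
\[
h'(1)=\mathbb{E}\bigl[g(Y,b)(|Y|^2-d)\bigr]=\operatorname{Cov}\bigl(g(Y,b),|Y|^2\bigr),
\]
and for every $\eta<1$,
\[
\mathbb{E}\bigl[g(Y,b)\,e^{\eta|Y|^2/2}\bigr]=(1-\eta)^{-d/2}\,h\bigl((1-\eta)^{-1/2}\bigr).
\]
\end{lemma}

\begin{proof}
Let $\varphi_d$ be the density of $Y$ and $\bar g(y)=\mathbb{E}g(y,b)$, a function of polynomial growth. Then $h(\lambda)=\int\lambda^{-d}\varphi_d(y/\lambda)\bar g(y)\,dy$. The $\lambda$-derivative of the kernel is $\lambda^{-d-1}(|y|^2/\lambda^2-d)\varphi_d(y/\lambda)$, which for $\lambda\in[\frac12,2]$ is bounded by a constant times $(1+|y|^2)e^{-|y|^2/8}$. So we may differentiate under the integral. For the second identity, $\varphi_d(y)e^{\eta|y|^2/2}=\lambda^{d}\cdot\lambda^{-d}\varphi_d(y/\lambda)$ with $\lambda^{-2}=1-\eta$.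
\end{proof}

If $g$ is homogeneous of degree $n$ in $y$, then $h(\lambda)=\lambda^nh(1)$, the covariance equals $n\,\mathbb{E}g$, and the relative variance of $g$ is at least $n^2/(2d)$.

\begin{example}\label{ex:walk}
For $m\ge n$ let
\[
K_m=\operatorname{conv}\{B(k/m):0\le k\le m\},\qquad V_m=\mathrm{Vol}_n(K_m).
\]
The volume $V_m$ is homogeneous of degree $n$ in the standard Gaussian vector of dimension $d=nm$ formed by the normalized steps $\sqrt m\,(B(\frac km)-B(\frac{k-1}m))$. Hence $\operatorname{Var}(V_m)/(\mathbb{E}V_m)^2\ge n/(2m)$. For $m$ proportional to $n$, the volume of the hull of a Gaussian walk does not concentrate.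
\end{example}

The polytopes $K_m$ approximate $K$. By uniform continuity of $B$, $K_m\to K$ in the Hausdorff metric, and volume is continuous in this metric on compact convex sets, so $V_m\to V$ almost surely. Since $V_m,V\le\omega_n\|B\|^n$, the convergence holds in every $L^q$, $q<\infty$. But the bound $n/(2m)$ vanishes as $m\to\infty$. The remedy is to dilate only the coarse shape of the path, seen on $N\asymp n$ blocks, and to keep the fine fluctuations fixed. Homogeneity is then lost, and the work consists in measuring the loss.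

\section{Dilating the coarse path}\label{sec:cov}

Let $p=\{0=a_0<a_1<\dots<a_M=1\}$ be a partition; the intervals $[a_{i-1},a_i]$ are its \emph{blocks}. For a function $f$ on $[0,1]$ let $L_pf$ be the piecewise linear interpolation of $f$ at the points $a_i$. Put $\Delta_i=B(a_i)-B(a_{i-1})$ and let $Y\in\mathbb{R}^{nM}$ be the standard Gaussian vector with components $\Delta_i/\sqrt{a_i-a_{i-1}}$. Our test statistic is
\[
T_p=|Y|^2=\sum_{i=1}^M\frac{|\Delta_i|^2}{a_i-a_{i-1}}\sim\chi^2_{nM}.
\]
The coarse path $L_pB$ is a linear function of $Y$. The remainder $b=B-L_pB$ is independent of $Y$: for $t$ in the $i$-th block,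
\[
b(t)=B(t)-B(a_{i-1})-\frac{t-a_{i-1}}{a_i-a_{i-1}}\,\Delta_i
\]
is uncorrelated with $\Delta_i$ and independent of the other $\Delta_l$, and all variables are jointly Gaussian. Note that $\|L_pB\|\le\|B\|$ and $\|b\|\le2\|B\|$.

Fix $m\ge n$. Almost surely any $n+1$ of the points $B(k/m)$ are affinely independent, because their successive differences are $n$ independent nondegenerate Gaussian vectors in $\mathbb{R}^n$. So $K_m$ is a simplicial polytope: each facet $F$ is an $(n-1)$-simplex spanned by exactly $n$ of the points. Let $|F|$ be its $(n-1)$-dimensional volume, $u_F$ its outer unit normal, $h_F$ the value of $\langle u_F,\cdot\rangle$ on $F$, and $\tau(F)\subset[0,1]$ the set of the $n$ times of its vertices. The \emph{depth} of the path below $F$ is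
\[
H_F(t)=h_F-\langle u_F,B(t)\rangle,\qquad0\le t\le1 .
\]
It is nonnegative at the grid times $k/m$, it vanishes on $\tau(F)$, and $H_F(0)=h_F$ because $B(0)=0$. Cutting $K_m$ into pyramids with apex $0\in K_m$ gives
\begin{equation}\label{eq:pyramids}
\sum_F|F|\,h_F=nV_m .
\end{equation}

\begin{proposition}\label{prop:cov}
For every partition $p$ and every $m\ge n$,
\[
\operatorname{Cov}(V_m,T_p)=n\,\mathbb{E}V_m-\mathbb{E}\sum_F|F|\;\frac1n\sum_{t\in\tau(F)}(L_pH_F)(t).
\]
\end{proposition}

The first term is the response of a homogeneous function. The second is the loss: the depth vanishes at a vertex time $t$, but its interpolation from the ends of the block that contains $t$ need not. If $p$ contains the grid, there is no loss, and $p=\{k/m\}$ returns Example \ref{ex:walk}.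

\begin{example}\label{ex:triangle}
Let $n=m=2$ and $p=\{0,1\}$, so that $K_2$ is the triangle with vertices $0$, $B(\frac12)$, $B(1)$ and $Y=B(1)$. Since $B(\frac12)=\frac12Y+b(\frac12)$, we have $V_2=\frac12|\det(b(\frac12),Y)|$. This is homogeneous in $Y$ of degree $1$ and not $2$, so $\operatorname{Cov}(V_2,T_p)=\mathbb{E}V_2$ by Lemma \ref{lem:dilation}. The proposition locates the missing $\mathbb{E}V_2$. For the side with $\tau(F)=\{0,1\}$ we have $L_pH_F=0$. For the side with $\tau(F)=\{0,\frac12\}$ we have $(L_pH_F)(t)=t\eta$, where $\eta=H_F(1)$ is the height of the triangle over $F$; the mean over $\tau(F)$ is $\eta/4$, and $|F|\eta/4=V_2/2$. For the side with $\tau(F)=\{\frac12,1\}$ we have $(L_pH_F)(t)=(1-t)H_F(0)$, which again contributes $V_2/2$.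
\end{example}

The sizes in general are as follows. By \eqref{eq:pyramids}, the main term is the sum of $|F|h_F$, and we shall see that the area-weighted mean of $h_F$ is about $n^{-1/2}$. With blocks of length $1/N$, the loss replaces $h_F$ by a depth observed within time $1/N$ of a zero of $H_F$, which is of order $N^{-1/2}$. So for $N$ a large multiple of $n$ a fixed fraction of the full response $n\,\mathbb{E}V_m$ survives, while $\operatorname{Var}(T_p)=2nN$ is still of order $n^2$.

\begin{proof}[Proof of Proposition \ref{prop:cov}]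
Let $V_m(\lambda)$ be the volume of the hull of the points $\lambda L_pB(k/m)+b(k/m)$, $0\le k\le m$. As a function of $(Y,b)$ the volume is at most $\omega_n(C|Y|+\|b\|)^n$ with $C=C(p)$, so Lemma \ref{lem:dilation} gives $\operatorname{Cov}(V_m,T_p)=\frac{d}{d\lambda}\mathbb{E}V_m(\lambda)$ at $\lambda=1$.

\emph{The pathwise derivative.} Let $x_0,\dots,x_m\in\mathbb{R}^n$ be in general position (any $n+1$ affinely independent), let $P=\operatorname{conv}(x_k)$ and $P_\varepsilon=\operatorname{conv}(x_k+\varepsilon v_k)$. We claim that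
\begin{equation}\label{eq:derivative}
\frac{d}{d\varepsilon}\Big|_{\varepsilon=0}\mathrm{Vol}_n(P_\varepsilon)=\sum_F|F|\Bigl\langle u_F,\frac1n\sum_{k:\,x_k\in F}v_k\Bigr\rangle .
\end{equation}
A set of $n$ points spans a facet exactly when the determinants that give the side of each other point have a common sign. These determinants are nonzero, so for small $|\varepsilon|$ the facets $F_\varepsilon$ of $P_\varepsilon$ have the same index sets as those of $P$. Fix $c$ in the interior of $P$; it is interior to $P_\varepsilon$ as well. Let $\mathcal{V}$ be the continuous vector field on $P$ that is affine on each simplex $\operatorname{conv}(c,F)$, with $\mathcal{V}(c)=0$ and $\mathcal{V}(x_k)=v_k$ at the vertices. The map $x\mapsto x+\varepsilon\mathcal{V}(x)$ sends $\operatorname{conv}(c,F)$ affinely onto $\operatorname{conv}(c,F_\varepsilon)$, and these simplices triangulate $P_\varepsilon$. Therefore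
\[
\mathrm{Vol}_n(P_\varepsilon)=\int_P\det(I+\varepsilon D\mathcal{V})\,dx=\mathrm{Vol}_n(P)+\varepsilon\int_P\operatorname{div}\mathcal{V}\,dx+O(\varepsilon^2).
\]
Apply the divergence theorem in each simplex. The fluxes through interior faces cancel because $\mathcal{V}$ is continuous, and the mean over $F$ of the affine function $\langle u_F,\mathcal{V}\rangle$ is the mean of its values at the $n$ vertices. This proves \eqref{eq:derivative}.

\emph{Exchange with the expectation.} The determinants that express general position of the points $\lambda L_pB(k/m)+b(k/m)$ are polynomials in $\lambda$, almost surely nonzero at $\lambda=1$. So $V_m(\cdot)$ is continuous, and by \eqref{eq:derivative} with $v_k=L_pB(k/m)$ it is differentiable off a finite set that does not contain $1$, with derivative at most the surface area times $\|L_pB\|$. For $\lambda\in[\frac12,2]$ the hull lies in the ball of radius $4\|B\|$, and the surface area of convex bodies is monotone under inclusion. By the mean value theorem on each subinterval, $V_m(\cdot)$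 is Lipschitz on $[\frac12,2]$ with the integrable constant $n\omega_n4^{n-1}\|B\|^n$. Dominated convergence for the difference quotients gives
\[
\operatorname{Cov}(V_m,T_p)=\mathbb{E}\sum_F|F|\;\frac1n\sum_{t\in\tau(F)}\langle u_F,L_pB(t)\rangle .
\]
Since $L_p$ is linear and fixes constants, $\langle u_F,L_pB\rangle=L_p(h_F-H_F)=h_F-L_pH_F$. Now use \eqref{eq:pyramids}.
\end{proof}

\section{The facets of the hull of a Gaussian walk}\label{sec:facets}

To evaluate a sum over facets, we sum over all candidate vertex sets. Rotation invariance reduces each term to a one-dimensional problem.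

For $J=\{j_1<\dots<j_n\}\subset\{0,\dots,m\}$ define the \emph{gaps} $k_0=j_1$, $k_i=j_{i+1}-j_i$ for $1\le i\le n-1$, and $k_n=m-j_n$. Thus $k_0,k_n\ge0$, the inner gaps are at least $1$, the sum is $m$, and the gaps determine $J$. Let $F_J=\operatorname{conv}\{B(j/m):j\in J\}$ and $D_i=B(j_{i+1}/m)-B(j_i/m)$. Then $|F_J|=|D_1\wedge\dots\wedge D_{n-1}|/(n-1)!$, where the numerator is the volume of the parallelepiped spanned by the $D_i$, and so
\[
\mathbb{E}|F_J|=c_n\prod_{i=1}^{n-1}\Bigl(\frac{k_i}m\Bigr)^{1/2},\qquad c_n=\frac{\mathbb{E}|g_1\wedge\dots\wedge g_{n-1}|}{(n-1)!},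
\]
with $g_i$ independent standard Gaussian vectors in $\mathbb{R}^n$. The constant $c_n$ will cancel. A \emph{bridge} of length $k$ is a Gaussian walk $S_0=0,S_1,\dots,S_k$ conditioned on $S_k=0$; it has the law of $(S_i-\frac ikS_k)_{0\le i\le k}$.

\begin{lemma}\label{lem:facet}
Let $H=(H(k/m))_{0\le k\le m}$ be a real process that vanishes at the times $j/m$, $j\in J$, and consists of $n+1$ independent pieces with centered Gaussian steps of variance $1/m$: a walk of $k_0$ steps run backward from time $j_1/m$, bridges of lengths $k_1,\dots,k_{n-1}$, and a walk of $k_n$ steps run forward from time $j_n/m$. For every nonnegative measurable function $g$ of the grid values,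
\[
\mathbb{E}\bigl[|F_J|\,\mathbf{1}_{F_J\ \mathrm{facet}}\;g(H_{F_J})\bigr]=2\,\mathbb{E}|F_J|\cdot\mathbb{E}\bigl[g(H)\mathbf{1}_{H\ge0}\bigr].
\]
\end{lemma}

\begin{proof}
Let $u$ be a unit normal to $D_1,\dots,D_{n-1}$ that is a measurable function of $D=(D_i)$, and set $\tilde H(k/m)=\langle u,B(j_1/m)-B(k/m)\rangle$. In the $i$-th inner gap, $B(\frac{j_i+k}m)-B(\frac{j_i}m)=\frac k{k_i}D_i+\beta_i(k)$, where $\beta_i$ is an $n$-dimensional bridge; since $u\perp D_1,\dots,D_{n-1}$, we get $\tilde H(\frac{j_i+k}m)=-\langle u,\beta_i(k)\rangle$. The bridges $\beta_i$, the steps before $j_1$ and the steps after $j_n$ are independent of one another and of $D$, as in Section \ref{sec:cov}, and their laws are rotation invariant. So, conditionally on $D$, the process $\tilde H$ has the law of $H$. The simplex $F_J$ is a facet with outer normal $u$ if and only if $\tilde H\ge0$, and then $H_{F_J}=\tilde H$; it is a facet with outer normal $-u$ if and only if $\tilde H\le0$, and then $H_{F_J}=-\tilde H$. The two events are almost surely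 disjoint, since $m\ge n$ leaves a point outside the hyperplane, and $-H$ has the law of $H$.
\end{proof}

We need three facts about a walk $S$ with standard Gaussian steps. First, a bridge of length $k$ stays nonnegative with probability $1/k$: its increments are exchangeable with sum zero, and exactly one of their $k$ cyclic shifts has nonnegative partial sums, namely the shift that starts at the almost surely unique minimum of $S_0,\dots,S_{k-1}$. Next let
\[
q_k=\mathbb{P}(S_1,\dots,S_k\ge0),\qquad e_k=\mathbb{E}[S_k;\,S_1,\dots,S_k\ge0],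
\]
with $q_0=1$, $e_0=0$. The Spitzer--Baxter identity \cite{Feller} states that for $0\le z<1$ and $\xi\ge0$,
\[
\sum_{k\ge0}z^k\,\mathbb{E}\bigl[e^{-\xi S_k};\,S_1,\dots,S_k\ge0\bigr]=\exp\sum_{k\ge1}\frac{z^k}k\,\mathbb{E}\bigl[e^{-\xi S_k};\,S_k\ge0\bigr].
\]
At $\xi=0$ the right side is $\exp\frac12\sum z^k/k$. Both series may be differentiated at $\xi=0^+$ by monotone convergence, since $(1-e^{-\xi x})/\xi\uparrow x$ for $x\ge0$, and $\mathbb{E}S_k^+=\sqrt{k/2\pi}$. Hence
\[
\sum_kq_kz^k=(1-z)^{-1/2},\qquad\sum_ke_kz^k=(1-z)^{-1/2}\sum_{l\ge1}\frac{z^l}{\sqrt{2\pi l}} .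
\]
So $q_k=\binom{2k}k4^{-k}\sim(\pi k)^{-1/2}$ by Stirling's formula, and multiplying the series gives, for all $s\ge0$,
\begin{equation}\label{eq:convolutions}
\sum_{a+c=s}q_aq_c=1,\qquad\sum_{a+c=s}e_aq_c=\sum_{l=1}^s\frac1{\sqrt{2\pi l}} .
\end{equation}

Lemma \ref{lem:facet} with $g=1$ yields the expected area that $J$ contributes to the boundary,
\begin{equation}\label{eq:W}
W_J:=\mathbb{E}\bigl[|F_J|\,\mathbf{1}_{F_J\ \mathrm{facet}}\bigr]=2c_n\,m^{-(n-1)/2}\,q_{k_0}q_{k_n}\prod_{i=1}^{n-1}k_i^{-1/2}.
\end{equation}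
Let $A_m=\sum_JW_J$ be the expected surface area of $K_m$, and let $Q_m$ be the law of the gap vector $s(J)=(k_0/m,\dots,k_n/m)$ when $J$ has probability $W_J/A_m$. It lives on the simplex $\Sigma_n=\{s\in[0,1]^{n+1}:\sum s_i=1\}$.

Recall Dirichlet's integral: for $\beta_0,\dots,\beta_r>0$, the integral of $(1-\sum s_i)^{\beta_0-1}\prod_{i=1}^rs_i^{\beta_i-1}$ over $\{s_i>0,\ \sum s_i<1\}$ is $\prod_{i=0}^r\Gamma(\beta_i)/\Gamma(\sum_{i=0}^r\beta_i)$. Let $\mathrm{Dir}_n$ be the Dirichlet law on $\Sigma_n$ with all $n+1$ parameters $\frac12$. In the coordinates $s_0,\dots,s_{n-1}$ its density is $\Gamma(\frac{n+1}2)\pi^{-(n+1)/2}\prod_{i=0}^ns_i^{-1/2}$, and it is the law of $n+1$ independent $\chi^2_1$ variables divided by their sum.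

\begin{proposition}\label{prop:limits}
Fix $n\ge2$ and let $m\to\infty$. Then
\[
\frac{A_m}{n\,\mathbb{E}V_m}\to\rho_n:=\sqrt2\,\frac{\Gamma(\frac n2+1)}{\Gamma(\frac{n+1}2)},\qquad\sqrt n\le\rho_n\le\sqrt{n+1},
\]
and $Q_m\to\mathrm{Dir}_n$ weakly.
\end{proposition}

The second statement makes precise that the vertex times of a facet have gaps of order $1/n$; it is used only in Section \ref{sec:constant}.

\begin{proof}
Sum \eqref{eq:W} over $k_0+k_n=m-\sum_{i=1}^{n-1}k_i$ with the first identity in \eqref{eq:convolutions}. For the volume, \eqref{eq:pyramids} and $h_F=H_F(0)$ lead to Lemma \ref{lem:facet} with $g(H)=H(0)$; this replaces $q_{k_0}$ in \eqref{eq:W} by $m^{-1/2}e_{k_0}$, and the second identity in \eqref{eq:convolutions} supplies an extra summation variable $l$. With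
\[
I_r(m)=m^{-r/2}\sum_{k_1,\dots,k_r\ge1,\ \sum k_i\le m}\ \prod_{i=1}^rk_i^{-1/2}
\]
we obtain $A_m=2c_nI_{n-1}(m)$ and $n\,\mathbb{E}V_m=2c_n(2\pi)^{-1/2}I_n(m)$. Now $I_r(m)$ is the integral over $(0,\infty)^r$ of the step function $\prod(\lceil ms_i\rceil/m)^{-1/2}\mathbf{1}\{\sum\lceil ms_i\rceil\le m\}$, which is at most $\prod s_i^{-1/2}\mathbf{1}\{\sum s_i\le1\}$ and converges to it almost everywhere. By dominated convergence and Dirichlet's integral, $I_r(m)\to\pi^{r/2}/\Gamma(\frac r2+1)$. Thus
\begin{equation}\label{eq:AV}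
A_m\to2c_n\frac{\pi^{(n-1)/2}}{\Gamma(\frac{n+1}2)},\qquad n\,\mathbb{E}V_m\to\frac{2c_n}{\sqrt{2\pi}}\,\frac{\pi^{n/2}}{\Gamma(\frac n2+1)},
\end{equation}
and the ratio tends to $\rho_n$. Let $x=\frac{n+1}2$. Log-convexity of $\Gamma$ gives $\Gamma(x+\frac12)^2\le\Gamma(x)\Gamma(x+1)=x\Gamma(x)^2$ and $\Gamma(x)^2\le\Gamma(x-\frac12)\Gamma(x+\frac12)=\Gamma(x+\frac12)^2/(x-\frac12)$, which are the two bounds on $\rho_n$.

For the weak limit, add to $k_0/m,\dots,k_{n-1}/m$ independent uniform variables on $[0,1/m)$. The resulting vector has density $f_m(s)=m^nW_J/A_m$, where $J$ has gaps $k_i=\lfloor ms_i\rfloor$ for $i<n$ (and $f_m(s)=0$ if there is no such $J$). If all $s_i>0$ and $s_n:=1-\sum_{i<n}s_i>0$, then $k_i\sim ms_i$ for $0\le i\le n$, so $m^nW_J\to2c_n\pi^{-1}\prod_{i=0}^ns_i^{-1/2}$ by \eqref{eq:W} and $q_k\sim(\pi k)^{-1/2}$. By \eqref{eq:AV}, $f_m(s)$ tends to the density $f_\infty(s)$ of $\mathrm{Dir}_n$. Both are probability densities, so $\int|f_\infty-f_m|=2\int(f_\infty-f_m)_+\to0$ by dominated convergence. The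 added noise tends to $0$ uniformly, so $Q_m$ has the same weak limit.
\end{proof}

In the plane $c_2=\mathbb{E}|g_1|=\sqrt{\pi/2}$, and \eqref{eq:AV} gives $\mathbb{E}V=\pi/2$.

\section{The depth below a facet}\label{sec:depth}

It remains to bound the mean of a bridge or walk conditioned to be nonnegative at the grid times, uniformly in $m$ and in the gaps. There is no simple formula for this mean, but there is one for the norm of a three-dimensional Brownian bridge, and the law of that norm is the conditioned law reweighted by an increasing function. A correlation inequality then gives the comparison.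

Let $\alpha=\sqrt{8/\pi}$, the mean norm of a standard Gaussian vector in $\mathbb{R}^3$. For $s\in\Sigma_n$ let $t_j=s_0+\dots+s_{j-1}$, $1\le j\le n$, be its \emph{vertices}. Define $\psi_s$ on $[0,1]$ by $\psi_s(t_j)=0$ and
\[
\psi_s(t)=\begin{cases}\alpha\sqrt{t_1-t},&t<t_1,\\[2pt]
\alpha\sqrt{\dfrac{(t-t_i)(t_{i+1}-t)}{t_{i+1}-t_i}},&t_i<t<t_{i+1},\\[8pt]
\alpha\sqrt{t-t_n},&t>t_n.\end{cases}
\]
It is concave on each closed gap, being the square root of a concave function there. Since $yv/(y+v)\le\min(y,v)$, it is at most $\alpha$ times the square root of the distance to the nearest vertex, so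
\begin{equation}\label{eq:sqrt}
\psi_s(t)\le\alpha\sqrt{|t-t_j|}\quad\text{for every vertex }t_j .
\end{equation}

\begin{lemma}\label{lem:depth}
For all $J$ and all $t\in[0,1]$, $\ \mathbb{E}\bigl[|F_J|\,\mathbf{1}_{F_J\ \mathrm{facet}}\,H_{F_J}(t)\bigr]\le W_J\,\psi_{s(J)}(t)$.
\end{lemma}

We use the continuous FKG inequality \cite{Preston,KarlinRinott}. Let $\nu$ be a probability measure on $\mathbb{R}^r$ whose density is log-supermodular, that is, $f(x\vee y)f(x\wedge y)\ge f(x)f(y)$, where $\vee$ and $\wedge$ are the coordinatewise maximum and minimum. Then $\int g_1g_2\,d\nu\ge\int g_1\,d\nu\int g_2\,d\nu$ for bounded coordinatewise nondecreasing $g_1,g_2$, and, by truncation and monotone convergence, for nonnegative ones.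

\begin{proof}
\emph{Grid times.} By Lemma \ref{lem:facet} and the independence of the pieces, the left side is $W_J\,\mathbb{E}[S_i\mid S\ge0]$, where $S$ is the piece that contains $t$, with step variance $\sigma^2=1/m$, and $i$ is the position of $t$ in it.

Let $S$ be a bridge of length $k\ge2$ and $1\le i\le k-1$; otherwise $S_i=0$. Conditioned on $S\ge0$, the vector $(S_1,\dots,S_{k-1})$ has a law $\nu$ with density proportional to $\mathbf{1}_{x\ge0}\prod_{l=0}^{k-1}e^{-(x_{l+1}-x_l)^2/2\sigma^2}$, where $x_0=x_k=0$. This density is log-supermodular. The orthant is closed under $\vee$ and $\wedge$; factors that depend on one coordinate satisfy the condition with equality; and for the cross terms $x_lx_{l+1}/\sigma^2$ in the exponent, $(a\vee a')(c\vee c')+(a\wedge a')(c\wedge c')-ac-a'c'$ equals $0$ or $|a-a'||c-c'|$.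

The norm of a three-dimensional Brownian motion is a Markov process. If a Gaussian vector in $\mathbb{R}^3$ has covariance $\sigma^2I$ and mean of norm $x>0$, then integrating its density over the sphere of radius $y$, with $\int_0^\pi e^{xy\cos\theta/\sigma^2}\sin\theta\,d\theta=\frac{\sigma^2}{xy}(e^{xy/\sigma^2}-e^{-xy/\sigma^2})$, gives the transition density
\[
p(x,y)=\frac yx\,\frac{1}{\sqrt{2\pi\sigma^2}}\,e^{-(x-y)^2/2\sigma^2}\bigl(1-e^{-2xy/\sigma^2}\bigr),
\]
while $p(0,y)$ is proportional to $y^2e^{-y^2/2\sigma^2}$. Let $R_l$ be the norm at time $l\sigma^2$ of a three-dimensional Brownian bridge from $0$ to $0$ of duration $k\sigma^2$. The density of the bridge at these times is proportional to that of the free motion times the factor $e^{-|y_{k-1}|^2/2\sigma^2}$ for the return to $0$. So $(R_1,\dots,R_{k-1})$ has density proportional to $p(0,x_1)\prod_{l=1}^{k-2}p(x_l,x_{l+1})\,e^{-x_{k-1}^2/2\sigma^2}$. The ratios $x_{l+1}/x_l$ telescope, and this is the density of $\nu$ times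
\[
\Lambda(x)=x_1x_{k-1}\prod_{l=1}^{k-2}\bigl(1-e^{-2x_lx_{l+1}/\sigma^2}\bigr).
\]
The function $\Lambda$ is nonnegative and nondecreasing on the orthant. Composing with $x\mapsto x\vee0$ extends $\Lambda$ and $x_i$ to nonnegative nondecreasing functions on $\mathbb{R}^{k-1}$, so FKG gives
\[
\int x_i\,d\nu\le\frac{\int x_i\Lambda\,d\nu}{\int\Lambda\,d\nu}=\mathbb{E}R_i=\alpha\,\sigma\sqrt{\frac{i(k-i)}k},
\]
because each coordinate of the bridge has variance $\sigma^2i(k-i)/k$ at time $i\sigma^2$. This is $\psi_{s(J)}(t)$.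

If $S$ is a walk of length $k\ge1$, the conditioned law of $(S_1,\dots,S_k)$ has the log-supermodular density proportional to $\mathbf{1}_{x\ge0}\prod_{l=0}^{k-1}e^{-(x_{l+1}-x_l)^2/2\sigma^2}$ with $x_0=0$. The norm of the free three-dimensional motion has density $p(0,x_1)\prod_{l=1}^{k-1}p(x_l,x_{l+1})$, which is proportional to this density times $x_1x_k\prod_{l=1}^{k-1}(1-e^{-2x_lx_{l+1}/\sigma^2})$. FKG gives $\mathbb{E}[S_i\mid S\ge0]\le\alpha\sigma\sqrt i=\psi_{s(J)}(t)$.

\emph{Other times.} The partition points need not lie on the grid. Let $t=(1-\theta)\frac km+\theta\frac{k+1}m$. The grid values of $B$ determine all facets, and given them the conditional mean of $B(t)$ is $(1-\theta)B(\frac km)+\theta B(\frac{k+1}m)$. So the left side is the same convex combination of its values at $\frac km$ and $\frac{k+1}m$. These times lie in one closed gap, where $\psi_{s(J)}$ is concave.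
\end{proof}

For fixed $J$ and a vertex $t_j$ of $s(J)$, the value $(L_pH_{F_J})(t_j)$ is a convex combination, with deterministic weights, of two values of $H_{F_J}$. Proposition \ref{prop:cov} and Lemma \ref{lem:depth} therefore give the inequality on which everything else rests (see Figure \ref{fig:profile}):
\begin{equation}\label{eq:key}
\operatorname{Cov}(V_m,T_p)\ge n\,\mathbb{E}V_m-A_m\int_{\Sigma_n}\frac1n\sum_{j=1}^n(L_p\psi_s)(t_j)\;Q_m(ds).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]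
\draw (0,0) -- (6.2,0);
\draw[thick] plot[domain=0:1,samples=60] (\x,{1.2*sqrt(max(1-\x,0))}) -- (1,0);
\draw[thick] plot[domain=1:2.2,samples=60] (\x,{1.2*sqrt(max((\x-1)*(2.2-\x),0)/1.2)}) -- (2.2,0);
\draw[thick] plot[domain=2.2:3,samples=60] (\x,{1.2*sqrt(max((\x-2.2)*(3-\x),0)/0.8)}) -- (3,0);
\draw[thick] plot[domain=3:5.2,samples=80] (\x,{1.2*sqrt(max((\x-3)*(5.2-\x),0)/2.2)}) -- (5.2,0);
\draw[thick] plot[domain=5.2:6.2,samples=60] (\x,{1.2*sqrt(max(\x-5.2,0))});
\draw[dashed] (2.6,0.537) -- (3.9,0.875);
\draw[dotted] (2.6,0) -- (2.6,0.537) (3.9,0) -- (3.9,0.875) (3,0) -- (3,0.641);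
\fill (3,0.641) circle (1.2pt);
\node[below] at (0,0) {$0$}; \node[below] at (1,0) {$t_1$}; \node[below] at (2.2,0) {$t_2$};
\node[below] at (2.6,0) {$a$}; \node[below] at (3,0) {$t_3$}; \node[below] at (3.9,0) {$a'$};
\node[below] at (5.2,0) {$t_4$}; \node[below] at (6.2,0) {$1$};
\end{tikzpicture}
\caption{The profile $\psi_s$, which bounds the mean depth of the path below a facet with vertex times $t_1,\dots,t_4$. For a block $[a,a']$ of the partition $p$ that contains $t_3$, the loss of homogeneity at that vertex is at most the height $(L_p\psi_s)(t_3)$ of the dashed chord.}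
\label{fig:profile}
\end{figure}

\section{Proof of Theorem \ref{thm:main}}\label{sec:main}

Let $p$ be the partition into $N$ blocks of length $1/N$. If the vertex $t_j$ lies in the block $[a,a+\frac1N]$, say $t_j=a+\theta/N$, then \eqref{eq:sqrt} and the concavity of the square root give
\[
(L_p\psi_s)(t_j)\le\frac\alpha{\sqrt N}\bigl[(1-\theta)\sqrt\theta+\theta\sqrt{1-\theta}\,\bigr]\le\frac\alpha{\sqrt N}\sqrt{2\theta(1-\theta)}\le\sqrt{\frac4{\pi N}} .
\]
By \eqref{eq:key}, $\operatorname{Cov}(V_m,T_p)\ge n\,\mathbb{E}V_m-A_m\sqrt{4/(\pi N)}$. Let $m\to\infty$; since $V_m\to V$ in $L^2$, Proposition \ref{prop:limits} yields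
\begin{equation}\label{eq:covV}
\operatorname{Cov}(V,T_p)\ge\kappa\,n\,\mathbb{E}V,\qquad\kappa=1-\sqrt{\frac{4(n+1)}{\pi N}} .
\end{equation}
The hypothesis $4(n+1)<\pi N$ says that $\kappa>0$; without it \eqref{eq:covV} cannot be squared. As $\operatorname{Var}(T_p)=2nN$, the Cauchy--Schwarz inequality gives $\operatorname{Var}(V)\ge\frac{n\kappa^2}{2N}(\mathbb{E}V)^2$.

In terms of $y=1-\kappa$ the bound is $\frac{\pi n}{8(n+1)}\,y^2(1-y)^2$, which is largest at $y=\frac12$. This suggests $N=\lceil16(n+1)/\pi\rceil$, for which $\kappa\ge\frac12$ and the bound is at least $n/(8N)\to\pi/128$. For $n\ge2$ we have $N\le(\frac{16}\pi+\frac13)(n+1)\le5.43(n+1)$ and $\frac n{n+1}\ge\frac23$, so $8N/n\le8\cdot5.43\cdot\frac32<70$. Thus the ratio in \eqref{eq:question} is at least $1/\sqrt{70}$ for all $n\ge2$. \qed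

\section{Fluctuations in probability: proof of Theorem \ref{thm:L1}}\label{sec:L1}

Let $p$ be the uniform partition with $N=\lceil16(n+1)/\pi\rceil$ blocks, $d=nN$, and $\hat T=(T_p-d)/\sqrt{2d}$, which has mean $0$ and variance $1$. By \eqref{eq:covV},
\begin{equation}\label{eq:corr}
\mathbb{E}\bigl[(X_n-1)\hat T\bigr]=\frac{\operatorname{Cov}(V,T_p)}{\sqrt{2d}\;\mathbb{E}V}\ge\frac12\sqrt{\frac n{2N}}\ \longrightarrow\ c:=\frac12\sqrt{\frac\pi{32}} .
\end{equation}
To pass from this to a bound on $\mathbb{E}|X_n-1|$ we must show that the correlation is not carried by the event that $|\hat T|$ is large. We have no upper bound on $\mathbb{E}X_n^2$, so we bound $\mathbb{E}[X_n\hat T^2]$ instead. By the second identity of Lemma \ref{lem:dilation}, exponential moments of $\hat T$ weighted by $X_n$ are responses to finite dilations, and these are no stronger than those of a homogeneous function. Write $L=L_pB$ and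
\[
h(\lambda)=\mathbb{E}\,\mathrm{Vol}_n\operatorname{conv}\{\lambda L(t)+b(t):0\le t\le1\},\qquad h(1)=\mathbb{E}V .
\]

\begin{lemma}\label{lem:monotone}
$h(\lambda)\le h(1)$ for $0\le\lambda\le1$, and $h(\lambda)\le\lambda^nh(1)$ for $\lambda\ge1$.
\end{lemma}

\begin{proof}
The path $\lambda L+b$ is continuous, so by the approximation argument of Section \ref{sec:dilation} it suffices to treat the hull over the grid times $k/m$. Fix a coordinate $i$ and write points $x_k\in\mathbb{R}^n$ as $(x_k^i,y_k)$ with $y_k\in\mathbb{R}^{n-1}$. The fiber of $\operatorname{conv}(x_k)$ over $y$ is an interval, and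
\[
\mathrm{Vol}_n\operatorname{conv}(x_k)=\int_{\operatorname{conv}(y_k)}\Bigl(\max_\eta\sum_k\eta_kx_k^i-\min_\eta\sum_k\eta_kx_k^i\Bigr)dy,
\]
with extrema over probability vectors $\eta$ such that $\sum\eta_ky_k=y$. For fixed $(y_k)$ the integrand is a maximum of linear functions of $(x_k^i)_k$ minus a minimum of such functions, so the volume is convex in $(x_k^i)_k$.

Consider the path with coordinates $\lambda_iL^i+\lambda_i'b^i$, $1\le i\le n$. The expected volume is convex in each of the $2n$ multipliers. It is even in each, because the $2n$ real processes $L^i,b^i$ are independent and symmetric. An even convex function is nondecreasing on $[0,\infty)$. Lowering the $\lambda_i$ from $1$ to $\lambda\le1$ one at a time gives the first claim. For $\lambda\ge1$, $\lambda^{-n}h(\lambda)$ is the expected volume for the path $L+\lambda^{-1}b$, and lowering the $\lambda_i'$ from $1$ to $\lambda^{-1}$ gives the second.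
\end{proof}

Let $\varsigma=\pm1$, $\eta=\varsigma\sqrt{2/d}$ and $\lambda_\varsigma=(1-\eta)^{-1/2}$; here $d>2$, so $|\eta|<1$. Then $e^{\varsigma\hat T}=e^{-\varsigma\sqrt{d/2}}e^{\eta|Y|^2/2}$, and Lemma \ref{lem:dilation} gives
\[
\mathbb{E}\bigl[X_ne^{\varsigma\hat T}\bigr]=e^{-\varsigma\sqrt{d/2}}(1-\eta)^{-d/2}\,\frac{h(\lambda_\varsigma)}{h(1)} .
\]
The logarithm of the prefactor is $-\varsigma\sqrt{d/2}+\frac d2(\eta+\frac12\eta^2+O(|\eta|^3))=\frac12+O(d^{-1/2})$. By Lemma \ref{lem:monotone}, $h(\lambda_{-1})\le h(1)$ and $h(\lambda_1)/h(1)\le(1-\sqrt{2/(nN)})^{-n/2}\to e^{\sqrt{\pi/32}}$, since $\frac n2\sqrt{2/(nN)}=\sqrt{n/(2N)}$. From $y^2\le e^y+e^{-y}-2$ and $\mathbb{E}X_n=1$ we obtain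
\[
\limsup_n\mathbb{E}[X_n\hat T^2]\le e^{1/2}\bigl(1+e^{\sqrt{\pi/32}}\bigr)-2<1.649\cdot2.369-2<1.91 .
\]
For every $\varrho>0$, splitting according to whether $|\hat T|\le\varrho$,
\[
\mathbb{E}[(X_n-1)\hat T]\le\varrho\,\mathbb{E}|X_n-1|+\mathbb{E}\bigl[(X_n+1)|\hat T|;\,|\hat T|>\varrho\bigr]\le\varrho\,\mathbb{E}|X_n-1|+\frac{\mathbb{E}[X_n\hat T^2]+1}\varrho .
\]
Take $\varrho=2\cdot2.91/c$. By \eqref{eq:corr}, $\varrho\liminf_n\mathbb{E}|X_n-1|\ge c-2.91/\varrho=c/2$, that is,
\[
\liminf_n\mathbb{E}|X_n-1|\ge\frac{c^2}{4\cdot2.91}=\frac{\pi/128}{11.64}>\frac1{500}.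
\]
Finally, $\mathbb{E}X_n=1$ gives $\mathbb{E}|X_n-1|=2\,\mathbb{E}(1-X_n)_+$, and $(1-X_n)_+\le1$ because $X_n\ge0$. If $X_n\to1$ in probability along a subsequence, bounded convergence would give $\mathbb{E}|X_n-1|\to0$ along it, a contradiction. \qed

\section{Averaged partitions: proof of Theorem \ref{thm:constant}}\label{sec:constant}

The proof of Theorem \ref{thm:main} is wasteful in two places. It bounds $\psi_s$ by \eqref{eq:sqrt}, although blocks and gaps both have length of order $1/n$, so that the neighboring vertices pull the profile down. And it tests against a single partition. We now use the mean profile under $\mathrm{Dir}_n$, and we average $T_p$ over lattices with random shift and random spacing. The shift makes both the variance and the covariance depend on the law of the spacing through one function $a$, over which we then optimize.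

\subsection{The statistic and its variance}

Fix $R>1$ and a probability measure $\nu$ on $[1/R,R]$, and put
\[
a(v)=\int\frac1x\Bigl(1-\frac vx\Bigr)_+\nu(dx),\qquad v\ge0,\qquad\text{so that}\quad\int_0^\infty a(v)\,dv=\frac12 .
\]
Let $n>R$. Let $\omega=(x,U)$ with $x\sim\nu$ and $U$ uniform on $[0,1]$, independent, and denote their law by $\mathsf{P}$. Set $\ell=x/n$, and let $p_\omega$ consist of $0$, $1$ and the points of the lattice $\ell(\mathbb{Z}+U)$ in $(0,1)$. All blocks have length at most $R/n$; those other than the two end blocks, which contain $0$ or $1$, are full cells of length $\ell\ge1/(nR)$. Define $T=\int T_{p_\omega}\,\mathsf{P}(d\omega)$, a function of the path alone. There are at most $nR+2$ blocks, so the $T_{p_\omega}$ are bounded in $L^2$, $T\in L^2$, and covariances may be taken under the integral. The restriction of $\nu$ to $[1/R,R]$ is used here, for the end blocks below, and for a uniform bound in Lemma \ref{lem:covT}.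

\begin{lemma}\label{lem:varT}
$\operatorname{Var}(T)\le4n^2\int_0^\infty a^2\,dv+8n(R^2+2)$.
\end{lemma}

\begin{proof}
For centered jointly Gaussian variables, $\operatorname{Cov}(\xi_1^2,\xi_2^2)=2\operatorname{Cov}(\xi_1,\xi_2)^2$. So the squared norms of the increments of $B$ over intervals $I,I'$ have covariance $2n|I\cap I'|^2$, and
\[
\operatorname{Var}(T)=2n\iint\sum_{I\in p_\omega,\,I'\in p_{\omega'}}\frac{|I\cap I'|^2}{|I||I'|}\,\mathsf{P}(d\omega)\mathsf{P}(d\omega'),
\]
the sum being over pairs of blocks. Each term is at most $1$. An interval of length at most $R/n$ contains at most $R^2+1$ points of a lattice of spacing at least $1/(nR)$, so it overlaps at most $R^2+2$ blocks of the other partition. Hence the pairs that involve one of the four end blocks contribute at most $4(R^2+2)$ to the sum. For the other pairs the term equals $(\ell\ell')^{-1}\iint\mathbf{1}\{r,r'\in I\cap I'\}\,dr\,dr'$. Given $x$, two points $r,r'$ lie in the same cell of $\ell(\mathbb{Z}+U)$ with probability $(1-|r-r'|/\ell)_+$, and the $\nu$-average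 of $\ell^{-1}(1-|r-r'|/\ell)_+$ is $n\,a(n|r-r'|)$. So these pairs contribute on average at most $\int_0^1dr\int_{\mathbb{R}}n^2a(n|r-r'|)^2dr'=2n\int_0^\infty a^2$.
\end{proof}

\subsection{The covariance and the renewal profile}

Seen from a vertex at scale $1/n$, the gaps of $\mathrm{Dir}_n$ look like independent $\chi^2_1$ variables. Let $G=(G_1,G_2,\dots)$ be independent with the $\chi^2_1$ density $f(y)=(2\pi y)^{-1/2}e^{-y/2}$, of mean $1$, and let $\sigma_i=G_1+\dots+G_i$, $\sigma_0=0$. For $\sigma_i\le v<\sigma_{i+1}$ put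
\[
\Phi(v;G)=\alpha\sqrt{\frac{(v-\sigma_i)(\sigma_{i+1}-v)}{G_{i+1}}},\qquad\text{and}\qquad\gamma(v)=\mathbb{E}\,\Phi(v;G).
\]
The function $\Phi(\cdot\,;G)$ is continuous, $\Phi(v;G)\le\alpha\sqrt v$, and $\Phi(v;\zeta G)=\sqrt\zeta\,\Phi(v/\zeta;G)$ for $\zeta>0$.

\begin{lemma}\label{lem:covT}
$\displaystyle\liminf_{n\to\infty}\frac{\operatorname{Cov}(V,T)}{n\,\mathbb{E}V}\ge2\int_0^\infty a(v)\bigl(1-\gamma(v)\bigr)dv$.
\end{lemma}

\begin{proof}
\emph{The limit $m\to\infty$.} Integrating \eqref{eq:key} over $\omega$ gives $\operatorname{Cov}(V_m,T)\ge n\,\mathbb{E}V_m-A_m\int\Psi\,dQ_m$, where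
\[
\Psi(s)=\frac1n\sum_{j=1}^n\int(L_{p_\omega}\psi_s)(t_j)\,\mathsf{P}(d\omega).
\]
The map $(s,t)\mapsto\psi_s(t)$ is bounded by $\alpha$ and continuous on $\Sigma_n\times[0,1]$. If $t$ is not a vertex of $s$, one formula of the definition applies near $(s,t)$. If $t=t_j$, then $\psi_s(t)=0$ and $\psi_{s'}(t')\le\alpha|t'-t_j'|^{1/2}\to0$ as $(s',t')\to(s,t)$ by \eqref{eq:sqrt}. For each $\omega$, $(L_{p_\omega}\psi_s)(t)$ is a combination of the values $\psi_s(a_i)$ with coefficients continuous in $t$, so $\Psi$ is continuous by bounded convergence. Proposition \ref{prop:limits} and $V_m\to V$ in $L^2$ give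
\begin{equation}\label{eq:covDir}
\frac{\operatorname{Cov}(V,T)}{n\,\mathbb{E}V}\ge1-\rho_n\,\mathbb{E}\Psi(s),\qquad s\sim\mathrm{Dir}_n .
\end{equation}

\emph{The limit $n\to\infty$.} Let $r=R/n$, and consider the events $E_j^+=\{t_n-t_j>r\}$ and $E_j^-=\{t_j-t_1>r\}$. The ends of the block that contains $t_j$ are within $r$ of $t_j$, so \eqref{eq:sqrt} gives $\sqrt n\,(L_{p_\omega}\psi_s)(t_j)\le\alpha\sqrt R$ always. On $E_j^+\cap E_j^-$ we have $r<t_j<1-r$, so this block is a full cell $[t_j-y,\,t_j-y+\ell]$, with $y$ uniform on $[0,\ell]$ given $x$. The interpolated value is $(1-\frac y\ell)\psi_s(t_j-y)+\frac y\ell\psi_s(t_j+\ell-y)$. Replacing $y$ by $\ell-y$ in the second term and then putting $y=v/n$, we find that its average over $U$ is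
\begin{equation}\label{eq:average}
\frac1x\int_0^x\Bigl(1-\frac vx\Bigr)\Bigl[\psi_s\Bigl(t_j-\frac vn\Bigr)+\psi_s\Bigl(t_j+\frac vn\Bigr)\Bigr]dv .
\end{equation}
Let $\zeta_n=n/\sigma_{n+1}$, so that $\zeta_n\to1$ almost surely. By the representation of $\mathrm{Dir}_n$ and exchangeability, $(ns_j,\dots,ns_{n-1})$ has the law of $\zeta_n(G_1,\dots,G_{n-j})$, and $E_j^+$ corresponds to $\{\zeta_n\sigma_{n-j}>R\}$. On $E_j^+$ and for $0\le v\le R$, the point $t_j+v/n$ lies in an inner gap, and $\sqrt n\,\psi_s(t_j+v/n)$ corresponds to $\Phi(v;\zeta_nG)$, which then depends only on the first $n-j$ entries of $\zeta_nG$. Hence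
\[
\mathbb{E}\bigl[\sqrt n\,\psi_s(t_j+v/n);\,E_j^+\bigr]\le\gamma_n(v):=\mathbb{E}\,\Phi(v;\zeta_nG),
\]
a bound that does not depend on $j$. Reading the gaps $ns_{j-1},\dots,ns_1$ backward from $t_j$, which have the law of $\zeta_n(G_1,\dots,G_{j-1})$, gives the same bound for $t_j-v/n$ on $E_j^-$, and $E_j^-$ corresponds to $\{\zeta_n\sigma_{j-1}>R\}$. Averaging \eqref{eq:average} over $x$ and summing over $j$,
\[
\sqrt n\,\mathbb{E}\Psi(s)\le2\int_0^Ra\,\gamma_n\,dv+2\alpha\sqrt R\;\mathbb{E}\Bigl[\frac1n\#\{0\le i<n:\zeta_n\sigma_i\le R\}\Bigr].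
\]
The variable in the last expectation is at most $1$, and it tends to $0$ almost surely, because for large $n$ the count is at most the finite number $\#\{i:\sigma_i\le2R\}$. By the scaling, continuity and bound for $\Phi$, we have $\gamma_n(v)\to\gamma(v)$ and $\gamma_n\le\alpha\sqrt R$ on $[0,R]$. So $\limsup_n\sqrt n\,\mathbb{E}\Psi\le2\int a\gamma=1-2\int a(1-\gamma)$. Since $\rho_n/\sqrt n\to1$, the lemma follows from \eqref{eq:covDir}.
\end{proof}

\subsection{The profile in closed form}

If $\int a(1-\gamma)>0$, the two lemmas and the Cauchy--Schwarz inequality give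
\begin{equation}\label{eq:ratio}
\liminf_{n\to\infty}\frac{\operatorname{Var}(V)}{(\mathbb{E}V)^2}\ge\frac{\bigl(\int a(1-\gamma)\bigr)^2}{\int a^2}.
\end{equation}
The right side is at most $\int(1-\gamma)^2$, with equality when $a$ is proportional to $1-\gamma$. The next lemma computes $1-\gamma$ and shows that it is itself a mixture of the triangular functions $\frac1x(1-\frac vx)_+$, so that the optimum can be approached. Let $Z$ be a standard normal variable with density $\varphi$, and let $\mu(dx)=(2\pi)^{-1/2}\sqrt x\,e^{-x/2}dx$ be the $\chi^2_3$ law.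

\begin{lemma}\label{lem:delta}
Let $\delta(v)=\mathbb{E}\bigl(|Z|-\sqrt v\bigr)_+^2$. Then $\delta(v)=\int_0^\infty\frac1x(1-\frac vx)_+\,\mu(dx)$ for all $v\ge0$, and $1-\gamma=\delta$ almost everywhere.
\end{lemma}

\begin{proof}
For $z\ge\sqrt v$,
\[
\frac z2\int_v^{z^2}(x-v)x^{-3/2}dx=z\Bigl[\sqrt x+\frac v{\sqrt x}\Bigr]_v^{z^2}=(z-\sqrt v)^2 .
\]
Since $\mathbb{E}[|Z|;|Z|>\sqrt x]=2\varphi(\sqrt x)$, taking expectations gives $\delta(v)=\int_v^\infty(x-v)x^{-3/2}\varphi(\sqrt x)\,dx$, which is the first claim.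

For the second we compare Laplace transforms $\hat g(\xi)=\int_0^\infty e^{-\xi v}g(v)\,dv$, $\xi>0$; two measurable functions of polynomial growth with the same transform agree almost everywhere. Put $w=\sqrt{1+2\xi}$, so that $\xi=\frac12(w-1)(w+1)$ and $\hat f(\xi)=1/w$. As $\int_0^x(x-v)e^{-\xi v}dv=x/\xi-(1-e^{-\xi x})/\xi^2$ and $x^{-1/2}\varphi(\sqrt x)=f(x)$,
\[
\hat\delta(\xi)=\frac1\xi-\frac1{\xi^2}\int_0^\infty f(x)\frac{1-e^{-\xi x}}x\,dx=\frac1\xi-\frac1{\xi^2}\int_0^\xi\frac{d\theta}{\sqrt{1+2\theta}}=\frac1\xi-\frac{w-1}{\xi^2}=\frac1\xi-\frac4{(w-1)(w+1)^2}.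
\]
It remains to show that $\hat\gamma=4/((w-1)(w+1)^2)$. Let $\gamma_0(y)=\alpha\,\mathbb{E}[\sqrt{y(G_1-y)/G_1};\,G_1>y]$. Splitting according to the index $i$ with $\sigma_i\le v<\sigma_{i+1}$ gives $\gamma(v)=\sum_{i\ge0}\mathbb{E}[\gamma_0(v-\sigma_i);\sigma_i\le v]$, so $\hat\gamma=\hat\gamma_0\sum_i\hat f^{\,i}=\hat\gamma_0\,w/(w-1)$. Writing $G_1=y+v$, and using $\alpha/\sqrt{2\pi}=2/\pi$ and $e^{-(y+v)/2}/(y+v)=\int_{1/2}^\infty e^{-q(y+v)}dq$,
\[
\hat\gamma_0(\xi)=\frac2\pi\iint_{y,v>0}\frac{\sqrt{yv}}{y+v}\,e^{-\xi y-(y+v)/2}\,dy\,dv=\frac2\pi\,\Gamma\Bigl(\frac32\Bigr)^2\int_{1/2}^\infty\frac{dq}{(q^2+\xi q)^{3/2}} .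
\]
The constant is $\frac12$. An antiderivative of the integrand is $-2(2q+\xi)\xi^{-2}(q^2+\xi q)^{-1/2}$, with values $-4/\xi^2$ at $\infty$ and $-4(1+\xi)/(\xi^2w)$ at $q=\frac12$. With $1+\xi=\frac12(w^2+1)$,
\[
\hat\gamma_0(\xi)=\frac2{\xi^2}\Bigl[\frac{1+\xi}w-1\Bigr]=\frac8{(w-1)^2(w+1)^2}\cdot\frac{(w-1)^2}{2w}=\frac4{w(w+1)^2},
\]
and multiplying by $w/(w-1)$ gives the required value.
\end{proof}

Since $\delta(v)\to0$ as $v\to\infty$, far from a vertex the profile $\gamma$ levels off at $1$, which is the area-weighted mean $1/\rho_n$ of the support values $h_F$ in units of $n^{-1/2}$. The covariance comes from the deficit $\delta$ near a vertex.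

Take for $\nu$ the law $\mu$ conditioned on $[1/R,R]$, and let $a_R(v)=\int_{1/R}^R\frac1x(1-\frac vx)_+\,\mu(dx)$, a positive multiple of $a$. As $\delta>0$, \eqref{eq:ratio} applies, and its right side equals $(\int a_R\delta)^2/\int a_R^2$. When $R\to\infty$, $a_R\uparrow\delta$ by Lemma \ref{lem:delta}, and $\int\delta^2\le\int\delta=\frac12$ because $\delta\le1$. By monotone convergence the lower limit of the relative variance is at least $\int_0^\infty\delta^2$.

\subsection{The value of the constant}

Let $Z,Z'$ be independent standard normal variables, $\mathsf{m}=\min(|Z|,|Z'|)$, $\mathsf{M}=\max(|Z|,|Z'|)$ and $\mathsf{D}=\mathsf{M}-\mathsf{m}$. Write $\delta^2$ as an expectation over $(Z,Z')$ and substitute $v=y^2$, then $y=\mathsf{m}-\beta$: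
\[
\int_0^\infty\delta^2\,dv=\mathbb{E}\int_0^{\mathsf{m}}2(\mathsf{m}-\beta)\,\beta^2(\mathsf{D}+\beta)^2\,d\beta .
\]
Since $\int_0^{\mathsf{m}}(\mathsf{m}-\beta)\beta^k\,d\beta=\mathsf{m}^{k+2}/((k+1)(k+2))$, the inner integral is
\[
\frac{\mathsf{m}^4\mathsf{D}^2}6+\frac{\mathsf{m}^5\mathsf{D}}5+\frac{\mathsf{m}^6}{15}=\frac{\mathsf{m}^4\mathsf{M}^2}6-\frac{2\,\mathsf{m}^5\mathsf{M}}{15}+\frac{\mathsf{m}^6}{30}.
\]
In polar coordinates $\mathsf{m}=r\sin\theta$ and $\mathsf{M}=r\cos\theta$, where $\theta$ is uniform on $[0,\frac\pi4]$ and independent of $r$, and $r^2$ is exponential with mean $2$, so $\mathbb{E}r^6=2^3\cdot3!=48$. From $8\sin^4\theta=3-4\cos2\theta+\cos4\theta$ and $32\sin^6\theta=10-15\cos2\theta+6\cos4\theta-\cos6\theta$ we get, over $[0,\frac\pi4]$,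
\[
\int\sin^6=\frac{5\pi}{64}-\frac{11}{48},\qquad\int\sin^4\cos^2=\Bigl(\frac{3\pi}{32}-\frac14\Bigr)-\int\sin^6=\frac\pi{64}-\frac1{48},\qquad\int\sin^5\cos=\frac1{48}.
\]
Therefore
\[
\int_0^\infty\delta^2\,dv=48\cdot\frac4\pi\Bigl[\Bigl(\frac\pi{384}-\frac1{288}\Bigr)-\frac1{360}+\Bigl(\frac\pi{384}-\frac{11}{1440}\Bigr)\Bigr]=\frac{192}\pi\Bigl[\frac\pi{192}-\frac1{72}\Bigr]=1-\frac8{3\pi}.
\]
This proves Theorem \ref{thm:constant}. \qed

\begin{thebibliography}{9}

\bibitem{Eldan}
Ronen Eldan, \emph{Volumetric Properties of the Convex Hull of an $n$-dimensional Brownian Motion}, arXiv:1211.2443 (2012).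

\bibitem{Feller}
Feller, Vol.~II, Ch.~XII.7 and XVIII.3.

\bibitem{KarlinRinott}
Karlin and Rinott, J. Multivariate Anal. 10 (1980).

\bibitem{Preston}
Preston, Comm. Math. Phys. 36 (1974).

\end{thebibliography}
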